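# Lattices of closed sets and the lattice of local clones

## Local clones, and why one guesses that join-embeddable lattices embed

Fix a countably infinite set $X$. The question, taken from Michael Pinsker, "More sublattices of the lattice of local clones", arXiv:1009.0830 (2010), asks how rich a certain lattice of families of operations on $X$ is:

> Does every lattice which has a complete join-embedding into an algebraic lattice with countably many compacts have a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$?

The natural first guess is **yes**. Before we can say why, we need the words.

**Clones.** Let $\mathscr O^{(n)}=X^{X^n}$ be the set of $n$-ary operations on $X$ ($n\ge1$), and $\mathscr O=\bigcup_{n\ge1}\mathscr O^{(n)}$. A *clone* is a set $\mathscr C\subseteq\mathscr O$ which contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ and is closed under composition: if $f\in\mathscr C$ is $n$-ary and $g_1,\dots,g_n\in\mathscr C$ are $m$-ary, then $f(g_1,\dots,g_n)\in\mathscr C$.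

**Local clones.** Give $X$ the discrete topology and $\mathscr O^{(n)}=X^{X^n}$ the topology of pointwise convergence. A clone is *local* if each $\mathscr C\cap\mathscr O^{(n)}$ is closed. Equivalently, an $n$-ary $f$ belongs to $\mathscr C$ as soon as for every finite $A\subseteq X^n$ some $n$-ary $g\in\mathscr C$ agrees with $f$ on $A$.

*Example.* Let $\mathscr C$ consist of all $u\circ\pi^n_k$ with $u$ a permutation of $X$ moving only finitely many points. This is a clone, and it is countable. It is not local. An injective $u:X\to X$ agrees on any given finite set with a finitely supported permutation, so every injective unary $u$ is in the closure. Pointwise limits of injective functions are injective, so the unary part of the closure is exactly the set of injective functions. The closure of this countable clone has $2^\omega$ elements.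

It is convenient to give $\mathscr O$ the disjoint sum topology of the $\mathscr O^{(n)}$. A *Polish* space is a separable, completely metrizable space. Each $\mathscr O^{(n)}$ is a countable product of countable discrete spaces, so it is Polish, and $\mathscr O$, a countable disjoint sum of Polish spaces, is Polish. A local clone is exactly a clone that is a closed subset of $\mathscr O$.

Intersections of local clones are local clones. So the local clones, ordered by inclusion, form a complete lattice $\mathrm{Cl}_{\mathrm{loc}}(X)$ whose meets are intersections. Joins are described as follows.

**Lemma 1.** The closure of a clone is a clone. Hence the join of a family of local clones is the closure of the clone generated by its union.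

*Proof.* Let $f$ ($n$-ary) and $g_1,\dots,g_n$ ($m$-ary) be in the closure of the clone $\mathscr C$, and let $A\subseteq X^m$ be finite. Choose $g_i'\in\mathscr C$ agreeing with $g_i$ on $A$, and $f'\in\mathscr C$ agreeing with $f$ on the finite set $\{(g_1(a),\dots,g_n(a)):a\in A\}$. Then $f'(g_1',\dots,g_n')\in\mathscr C$ agrees with $f(g_1,\dots,g_n)$ on $A$. So the closure is a clone. The closure of the clone generated by the union is therefore a local clone containing every member of the family, and any local clone containing every member contains it. $\square$

**Compact elements, algebraic lattices.** An element $c$ of a complete lattice is *compact* if $c\le\bigvee S$ implies $c\le\bigvee S_0$ for some finite $S_0\subseteq S$. A complete lattice is *algebraic* if every element is a join of compact elements. *Example:* $\mathcal P(\omega)$ is algebraic, and its compact elements are the finite sets, of which there are countably many. More generally, a family of subsets of a countable set which is closed under arbitrary intersections and under unions of nonempty directed subfamilies is an algebraic lattice, and its compact elements are the closures of finite sets, so there are at most countably many.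

**Embeddings.** A *complete join-embedding* of a lattice $L$ into a complete lattice $M$ is an injective map $\varphi:L\to M$ such that $\varphi(\bigvee S)=\bigvee_{s\in S}\varphi(s)$ whenever $S\subseteq L$ has a join in $L$. A *lattice embedding* is an injective map preserving finite joins and finite meets, where, here and below, finite joins and meets are those of nonempty finite sets. Nothing is asked about top and bottom.

*Example.* Let $L=\mathcal P(\{a,b\})$ and let $M$ be the power set of the three-element set $\{\{a\},\{b\},\{a,b\}\}$. Let $\psi(A)$ be the set of those of the three sets that meet $A$. Then $\psi$ is injective and turns unions into unions, including $\psi(\emptyset)=\emptyset$, so it is a complete join-embedding. But $\psi(\{a\})\cap\psi(\{b\})=\{\{a,b\}\}\ne\psi(\emptyset)$, so meets are not preserved. A join-embedding controls joins and says nothing about meets.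

Two facts are known and may be used.

* **(F1)** Every algebraic lattice with at most countably many compact elements is a complete sublattice of $\mathrm{Cl}_{\mathrm{loc}}(X)$.
* **(F2)** The lattice $M_{2^\omega}$, an antichain of size $2^\omega$ together with a least and a greatest element, has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$, although it does not embed into any algebraic lattice with countably many compacts.

By (F1), a lattice with a complete join-embedding into an algebraic lattice with countably many compacts has one into $\mathrm{Cl}_{\mathrm{loc}}(X)$. By (F2), $\mathrm{Cl}_{\mathrm{loc}}(X)$ has room for more than those algebraic lattices and their sublattices. One guesses that there is always enough room to repair the meets.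

## Countable lattices, $M_{2^\omega}$, and closed subsets of Baire space

**Countable lattices.** Let $L$ be a countable lattice. The subsets of $L$ that are downward closed and closed under $\vee$ (the ideals, and $\emptyset$) are closed under intersections and directed unions, so they form an algebraic lattice with countably many compacts. The map $a\mapsto{\downarrow}a$ is a lattice embedding into it. By (F1), $L$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$. So the guess is right for all countable lattices, and a counterexample would have to be uncountable.

**The lattice $M_{2^\omega}$.** Does it satisfy the hypothesis of the question? Yes. Consider the binary tree $2^{<\omega}$, and call a set of nodes closed if it is the whole tree or a chain closed under initial segments. Closed sets are preserved by intersections and directed unions, so they form an algebraic lattice with countably many compacts. Send $x\in2^\omega$ to its branch $\{x|_n:n\in\omega\}$, where $x|_n$ is the initial segment of length $n$. Send the least element to $\emptyset$ and the greatest to the whole tree. Two different branches contain incomparable nodes, so any join of at least two branches is the whole tree, and this is a complete join-embedding.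 It does not preserve meets, since two branches share a finite chain, at least the root. Still, by (F2), the guess is right for $M_{2^\omega}$.

**Lattices of closed sets.** For a metrizable space $I$ let $\mathcal F(I)$ be the lattice of closed subsets of $I$. It is complete: meets are intersections, and the join of a family is the closure of its union. It is distributive, since finite joins and meets are unions and intersections of sets. For $I$ infinite and discrete and countable it is $\mathcal P(\omega)$. These lattices satisfy the hypothesis of the question whenever $I$ is separable.

**Lemma 2.** Let $I$ be separable metrizable with countable base $\mathcal B$. Then $\psi(A)=\{U\in\mathcal B:U\cap A\neq\emptyset\}$ is a complete join-embedding $\mathcal F(I)\to\mathcal P(\mathcal B)$, and $\mathcal P(\mathcal B)$ is algebraic with countably many compacts. If $I$ is infinite, then $\mathcal P(\mathcal B)\cong\mathcal P(\omega)$.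

*Proof.* Injectivity: if $A\ne B$, say $x\in A\setminus B$, then since $B$ is closed some $U\in\mathcal B$ contains $x$ and misses $B$, so $U\in\psi(A)\setminus\psi(B)$. Joins: an open set meets $\overline{\bigcup_sA_s}$ if and only if it meets some $A_s$, so $\psi(\bigvee_sA_s)=\bigcup_s\psi(A_s)$. The empty join is covered by $\psi(\emptyset)=\emptyset$. The compact elements of $\mathcal P(\mathcal B)$ are the finite subsets of $\mathcal B$, which are countably many. If $I$ is infinite, it has infinitely many open sets, so $\mathcal B$ is infinite. $\square$

The example with $\{a,b\}$ above is the case of a two-point space. So the question contains the following one: for which separable $I$ does $\mathcal F(I)$ have a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$? For Baire space $\omega^\omega$, with the usual product topology, we can build one by hand, and it is even better than required. Here, as below, "nonempty joins" means joins of nonempty families, and similarly for meets.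

**Lemma 3.** There is an injective map $\mathcal F(\omega^\omega)\to\mathrm{Cl}_{\mathrm{loc}}(X)$, $F\mapsto\mathscr C_F$, preserving all nonempty joins and meets.

*Proof.* Each point $z$ gets one unary operation $f_z$ which spells out $z$ one initial segment at a time, and all compositions are made trivial. Identify $X$ with the countable set $\{d_n:n\in\omega\}\sqcup\omega^{<\omega}\sqcup\{0\}$. Let
$$f_z(d_n)=z|_n,\qquad f_z=0\ \text{ on }\ \omega^{<\omega}\sqcup\{0\}.$$
Let $\mathbf 0$ be the constant unary function with value $0$. For closed $F\subseteq\omega^\omega$ put
$$N_F=\{\mathrm{id},\mathbf 0\}\cup\{f_z:z\in F\},\qquad \mathscr C_F=\{u\circ\pi^n_k:n\ge1,\ 1\le k\le n,\ u\in N_F\}.$$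

**$\mathscr C_F$ is a clone.** The function $f_w$ takes all its values in $\omega^{<\omega}\sqcup\{0\}$, where $f_z$ is $0$. So $f_z\circ f_w=\mathbf 0$. Also $f_z(0)=0$, so composing $\mathbf 0$ with any member of $N_F$ on either side gives $\mathbf 0$. Thus $N_F$ is a monoid. Now $(u\circ\pi^n_k)(g_1,\dots,g_n)=u\circ g_k$, and if $g_k=v\circ\pi^m_j$ with $v\in N_F$, this is $(u\circ v)\circ\pi^m_j\in\mathscr C_F$. Projections are in $\mathscr C_F$ because $\mathrm{id}\in N_F$.

**$\mathscr C_F$ is local.** For fixed $n,k$ the map $u\mapsto u\circ\pi^n_k$ is a homeomorphism of $\mathscr O^{(1)}$ onto the set of $n$-ary operations depending only on the $k$-th variable. That set is closed, and the inverse $h\mapsto h(x,\dots,x)$ is continuous. Since $\mathscr C_F\cap\mathscr O^{(n)}$ is a union of $n$ such images of $N_F$, it suffices that $N_F$ is closed. Let $u$ be in the closure of $\{f_z:z\in F\}$. Comparing $u$ with members of this set on finitely many points shows that $u=0$ on $\omega^{<\omega}\sqcup\{0\}$, that $u(d_n)$ is a string of length $n$, and that $u(d_m)$ is an initial segment of $u(d_n)$ for $m\le n$. So $u=f_z$ with $z=\bigcup_nu(d_n)$. For every $n$ some $z'\in F$ satisfies $f_{z'}(d_n)=u(d_n)$, that is, $z'|_n=z|_n$.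 As $F$ is closed, $z\in F$.

**Injectivity.** We have $\mathscr C_F\cap\mathscr O^{(1)}=N_F$. The $f_z$ are pairwise distinct, and they differ from $\mathrm{id}$ and $\mathbf 0$ because $f_z(d_0)$ is the empty string. So $N_F$ determines $F$.

**Meets.** Let $(F_i)$ be a nonempty family and let $h\in\bigcap_i\mathscr C_{F_i}$ be $n$-ary, $h=u_i\circ\pi^n_{k_i}$ with $u_i\in N_{F_i}$. Then $u_i(x)=h(x,\dots,x)$ for all $i$, so all $u_i$ are one function $u\in\bigcap_iN_{F_i}=N_{\bigcap_iF_i}$, where the equality holds because the $f_z$ are distinct from each other and from $\mathrm{id},\mathbf 0$. Hence $h=u\circ\pi^n_{k_i}$, for any one $i$, lies in $\mathscr C_{\bigcap_iF_i}$. The other inclusion is clear, since $F\mapsto\mathscr C_F$ is monotone.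

**Joins.** Let $G=\overline{\bigcup_iF_i}$ over a nonempty family. Then $\mathscr C_G$ is a local clone containing all $\mathscr C_{F_i}$. Conversely, let $\mathscr D$ be a local clone containing all $\mathscr C_{F_i}$. It contains $\mathrm{id}$, $\mathbf 0$ and all $f_z$ with $z\in\bigcup_iF_i$. The map $z\mapsto f_z$ is continuous, because $f_z(d_n)$ depends only on $z|_n$. As $\mathscr D$ is closed, it contains $f_z$ for all $z\in G$. Being a clone, it contains all $u\circ\pi^n_k$ with $u\in N_G$, that is, $\mathscr C_G\subseteq\mathscr D$. $\square$

So the guess also survives for $\mathcal F(\omega^\omega)$, and for $\mathcal F(2^\omega)$, since $2^\omega$ is closed in $\omega^\omega$ and we may restrict the map to closed subsets of $2^\omega$.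

## A limit point that is missing from $I$

Now take an arbitrary $I\subseteq2^\omega$. There are two obvious attempts.

The first is to compose $\psi$ of Lemma 2 with (F1). This breaks at meets: if $x\ne y$ lie in a common basic set $U$, then $U\in\psi(\{x\})\cap\psi(\{y\})$, while $\psi(\{x\}\cap\{y\})=\emptyset$.

The second is to use the operations $f_z$ with $z\in I$. For $A$ relatively closed in $I$, the set $\{f_z:z\in A\}$ need not be closed in $\mathscr O$, so local closedness forces us to send $A$ to $\mathscr C_{\overline A}$ with the closure taken in $2^\omega$. Let $I=2^\omega\setminus\{p\}$, and let $r_0,r_1,\dots\in I$ be distinct with $r_j\to p$. Then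
$$A=\{r_{2j}:j\in\omega\},\qquad B=\{r_{2j+1}:j\in\omega\}$$
are closed in $I$ and disjoint, but $f_p\in\mathscr C_{\overline A}\cap\mathscr C_{\overline B}$ and $f_p\notin\mathscr C_\emptyset$. The meet fails, and it fails because witnesses for points of $I$ converge to something which belongs to no point of $I$.

For this particular $I$ the harm can be undone: $I$ is an image of $\omega^\omega$ under a continuous map $\pi$, and we may send $A$ to $\mathscr C_{\pi^{-1}(A)}$ instead. In effect, the points of $I$ are given different witnesses, which no longer converge when they should not. This repair needs a parametrization of $I$ by $\omega^\omega$. The key to the whole problem is that such a parametrization is not only sufficient but forced: *given any map that respects disjointness, choose a witness $f_r$ for each point $r$; a limit of witnesses, unless it falls into $\varphi(\emptyset)$, must determine a point of $I$, and does so continuously.* The limits form a Polish space, and so $I$ is a continuous image of a Polish space.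

## Analytic spaces and the three theorems

**Analytic spaces.** A metrizable space is *analytic* if it is empty or a continuous image of a Polish space. *Example:* $\mathbb Q$ is analytic, being a continuous image of the discrete space $\omega$. It is not Polish, by the Baire category theorem.

A nonempty analytic space is also a continuous image of $\omega^\omega$. This follows from a textbook fact (Kechris, *Classical Descriptive Set Theory*, Exercise 7.14), of which we shall later need the full strength, so here it is with proof.

**Lemma 4.** For every nonempty Polish space $I$ there is a continuous open surjection $\pi:\omega^\omega\to I$.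

*Proof.* Fix a complete compatible metric and a countable base of $I$. We define nonempty open sets $U_s$ for $s\in\omega^{<\omega}$, with $U_\emptyset=I$, such that
$$U_s=\bigcup_{i\in\omega}U_{s^\frown i},\qquad\overline{U_{s^\frown i}}\subseteq U_s,\qquad\operatorname{diam}U_{s^\frown i}\le2^{-|s|}.$$
Given $U_s$, the nonempty basic open sets $V$ with $\overline V\subseteq U_s$ and $\operatorname{diam}V\le2^{-|s|}$ cover $U_s$. There are countably many, at least one, and we let $(U_{s^\frown i})_{i\in\omega}$ enumerate them, with repetitions if needed. For $z\in\omega^\omega$ we have $\bigcap_nU_{z|_n}=\bigcap_n\overline{U_{z|_n}}$, which is a single point by completeness. Call it $\pi(z)$.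

Let $N_s$ be the set of $z$ extending $s$. Then $\pi(N_s)=U_s$: the inclusion $\subseteq$ holds by definition, and for $x\in U_s$ we may choose successively $i_0,i_1,\dots$ with $x\in U_{s^\frown i_0^\frown\cdots^\frown i_j}$ for all $j$, so that $x=\pi(s^\frown i_0^\frown i_1^\frown\cdots)$. Since the $N_s$ form a base, $\pi$ is open. It is onto because $\pi(N_\emptyset)=I$, and continuous because the diameters of $\pi(N_{z|_n})=U_{z|_n}$ tend to $0$. $\square$

Here are the results.

**Theorem A.** Let $I\subseteq2^\omega$ be non-analytic. Then $\mathcal F(I)$ has a complete join-embedding into $\mathcal P(\omega)$, an algebraic lattice with countably many compacts, but it has no lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$. It does not even have an injective map into $\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving binary meets.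

Non-analytic $I\subseteq2^\omega$ exist in ZFC, as we shall see by counting, so the first guess is wrong: the answer to the question is **no**, in ZFC.

**Theorem B.** For a metrizable space $I$ the following are equivalent:

* (B1) $I$ is analytic;
* (B2) $\mathcal F(I)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$;
* (B3) $\mathcal F(I)$ has an embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving finite joins and arbitrary nonempty meets;
* (B4) there is an injective map $\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving binary meets;
* (B5) there is an order-preserving $\varphi:\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ such that $\varphi(\{x\})\not\subseteq\varphi(\emptyset)$ for all $x\in I$, and $\varphi(A)\cap\varphi(B)=\varphi(\emptyset)$ whenever $A\cap B=\emptyset$.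

**Theorem C.** If $I$ is Polish, then $\mathcal F(I)$ has an embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving all nonempty joins and meets. If $I$ is a coanalytic (e.g. Borel) subset of a Polish space and $I$ is not Polish, there is no such embedding. For example, $\mathcal F(\mathbb Q)$ is isomorphic to a sublattice of $\mathrm{Cl}_{\mathrm{loc}}(X)$, but it has no embedding preserving nonempty joins and meets.

## Reading a point off a limit of witnesses: (B5) implies (B1)

Let $\varphi$ be as in (B5). If $I=\emptyset$, then $I$ is analytic by definition, so let $I\ne\emptyset$. Put $Z=\varphi(\emptyset)$, a closed subset of $\mathscr O$, and fix compatible metrics on $I$ and on $\mathscr O$.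

**Step 1: choose witnesses and let disjointness act on their closures.** The purpose is to turn the hypothesis on $\varphi$ into a statement about closed sets in a Polish space. For each $r\in I$ choose
$$f_r\in\varphi(\{r\})\setminus Z .$$
For $A\in\mathcal F(I)$ let $F(A)$ be the closure of $\{f_r:r\in A\}$ in $\mathscr O$. If $r\in A$, then $f_r\in\varphi(\{r\})\subseteq\varphi(A)$ because $\varphi$ preserves order. Since $\varphi(A)$ is closed, $F(A)\subseteq\varphi(A)$. Hence, for $A,B\in\mathcal F(I)$,
$$A\cap B=\emptyset\ \Longrightarrow\ F(A)\cap F(B)\subseteq\varphi(A)\cap\varphi(B)=Z.\tag{1}$$
Let
$$Y=F(I)\setminus Z .$$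
The set $F(I)$ is closed in a Polish space, and $Y$ is open in $F(I)$, so $Y$ is Polish. Moreover $f_r\in Y$ for all $r\in I$. No more is used about clones from here on. The choice of the $f_r$ is arbitrary, and the set $\{f_r:r\in I\}$ may be wild. The Polish space is $Y$, which contains all limits outside $Z$.

**Step 2: witnesses with a limit in $Y$ come from points that accumulate in $I$.** This excludes the accident of the previous section, where the $r_j$ converged to a missing point.

**Claim 1.** If $r_i\in I$ and $f_{r_i}\to y\in Y$, then $(r_i)$ has a subsequence converging in $I$.

*Proof.* Suppose not. Then every value occurs only finitely often in $(r_i)$, since otherwise there would be a constant subsequence. So we may pass to a subsequence with pairwise distinct terms, again called $(r_i)$. It still has no subsequence converging in $I$. Hence the set of its terms has no accumulation point in $I$, because at an accumulation point every ball contains infinitely many terms and one could select a convergent subsequence. So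
$$A=\{r_{2j}:j\in\omega\},\qquad B=\{r_{2j+1}:j\in\omega\}$$
are closed in $I$, and they are disjoint. But $f_{r_{2j}}\to y$ and $f_{r_{2j+1}}\to y$, so $y\in F(A)\cap F(B)\subseteq Z$ by (1). This contradicts $y\in Y$. $\square$

**Step 3: the accumulation point is determined by the limit.**

**Claim 2.** If $f_{r_i}\to y$ and $f_{r_i'}\to y$ with $y\in Y$, and $r_i\to x\in I$, $r_i'\to x'\in I$, then $x=x'$.

*Proof.* Otherwise let $N,N'$ be disjoint closed neighborhoods of $x,x'$ in $I$. Eventually $r_i\in N$ and $r_i'\in N'$, so $y\in F(N)\cap F(N')\subseteq Z$ by (1), a contradiction. $\square$

**Step 4: define the parametrization.** Let $y\in Y$. Since $y\in F(I)$, there are sequences $(r_i)$ in $I$ with $f_{r_i}\to y$. Let $(r_i)$ be one. Each of its subsequences has a convergent sub-subsequence by Claim 1, applied to the subsequence. All limits so obtained agree by Claim 2. So $(r_i)$ itself converges. By Claim 2 again, the limit is the same for all such sequences. Thus there is a unique $g(y)\in I$ with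
$$f_{r_i}\to y\ \Longrightarrow\ r_i\to g(y)\qquad\text{for every sequence }(r_i)\text{ in }I.\tag{2}$$

**Step 5: $g:Y\to I$ is continuous.** Let $y_n\to y$ in $Y$. For each $n\ge1$, apply (2) to a sequence whose witnesses converge to $y_n$: far enough out in it we find $r_n\in I$ such that $f_{r_n}$ is within $1/n$ of $y_n$ and $r_n$ is within $1/n$ of $g(y_n)$. Then $f_{r_n}\to y$, so $r_n\to g(y)$ by (2). Since $r_n$ is within $1/n$ of $g(y_n)$, also $g(y_n)\to g(y)$.

**Step 6: $g$ is onto.** The constant sequence $r,r,\dots$ has witnesses converging to $f_r\in Y$, so $g(f_r)=r$ by (2).

So $I$ is a continuous image of the Polish space $Y$, that is, $I$ is analytic. Separability of $I$ was not assumed; it comes out. $\blacksquare$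

As a check, suppose $\varphi(A)=\mathscr C_{\pi^{-1}(A)}$ for a continuous surjection $\pi:\omega^\omega\to I$, and choose as witness for $r$ the operation $f_{z_r}$ with some $z_r\in\pi^{-1}(\{r\})$. By the proof of Lemma 3, $Y=\{f_z:z\in\overline{\{z_r:r\in I\}}\}$. Convergence $f_{z_{r_i}}\to f_z$ means $z_{r_i}\to z$, whence $r_i=\pi(z_{r_i})\to\pi(z)$. So $g(f_z)=\pi(z)$: the argument gives back the parametrization we started with, restricted to a closed set.

## Non-analytic sets: proof of Theorem A

**Step 1: non-analytic subsets of $2^\omega$ exist.** A nonempty analytic subset of $2^\omega$ is the image of a continuous map $\omega^\omega\to2^\omega$, and such a map is determined by its values on a countable dense set. So there are at most $2^\omega$ analytic subsets of $2^\omega$, while $2^\omega$ has $2^{2^\omega}$ subsets.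

**Step 2: the hypothesis of the question holds.** Let $I\subseteq2^\omega$ be non-analytic. Finite sets are analytic, so $I$ is infinite, and Lemma 2 gives a complete join-embedding of $\mathcal F(I)$ into $\mathcal P(\omega)$.

**Step 3: an injective map preserving binary meets satisfies (B5).** Let $I$ be any metrizable space and let $\varphi:\mathcal F(I)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ be injective and preserve binary meets. If $A\subseteq B$, then $\varphi(A)=\varphi(A\cap B)=\varphi(A)\cap\varphi(B)$, so $\varphi$ is order preserving. Thus $\varphi(\emptyset)\subseteq\varphi(\{x\})$ for all $x\in I$, and by injectivity the inclusion is strict, so $\varphi(\{x\})\not\subseteq\varphi(\emptyset)$. For disjoint $A,B$ we have $\varphi(A)\cap\varphi(B)=\varphi(A\cap B)=\varphi(\emptyset)$. So (B5) holds.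

**Step 4: conclusion.** If $\mathcal F(I)$ had an injective map into $\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving binary meets, in particular if it had a lattice embedding, then (B5) would hold by Step 3 and $I$ would be analytic by the previous section. This contradicts the choice of $I$. $\blacksquare$

The non-embeddability never used joins. The only facts used about $\mathrm{Cl}_{\mathrm{loc}}(X)$ are that its members are closed subsets of a Polish space and that its meets are intersections.

**Remark (number of counterexamples).** There are $2^{2^\omega}$ pairwise non-isomorphic ones. The lattice $\mathcal F(I)$ determines $I$ up to homeomorphism: the points of $I$ are its atoms, and the closed sets are the sets of atoms below an element. The homeomorphism class of $I$ among subsets of $2^\omega$ has at most $2^\omega$ members, because each is the image of a continuous map $I\to2^\omega$, and $I$ is separable, so there are at most $2^\omega$ such maps. At most $2^\omega$ subsets of $2^\omega$ are analytic, so the $2^{2^\omega}$ remaining ones fall into $2^{2^\omega}$ classes.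

## Pulling closed sets back to Baire space: proof of Theorem B

(B3)$\Rightarrow$(B2)$\Rightarrow$(B4) is immediate from the definitions. (B4)$\Rightarrow$(B5) is Step 3 of the proof of Theorem A, and (B5)$\Rightarrow$(B1) was shown before it. What remains is the repair announced for $2^\omega\setminus\{p\}$.

**(B1) implies (B3).** If $I=\emptyset$, then $\mathcal F(I)$ has one element, and any map from it will do. Otherwise let $\pi:\omega^\omega\to I$ be a continuous surjection, which exists because $I$ is a continuous image of a nonempty Polish space, itself an image of $\omega^\omega$ by Lemma 4. The map
$$\mathcal F(I)\to\mathcal F(\omega^\omega),\qquad A\mapsto\pi^{-1}(A),$$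
is well defined since $\pi$ is continuous, and injective since $\pi$ is onto. It preserves finite unions and arbitrary intersections, which are the finite joins and the meets of the two lattices. Composing it with $F\mapsto\mathscr C_F$ from Lemma 3 gives an injective map preserving finite joins and arbitrary nonempty meets. $\blacksquare$

Infinite joins can be lost here. Let $\mathbb Q=\{q_0,q_1,\dots\}$, without repetitions, and $\pi(z)=q_{z(0)}$, and let distinct $r_j\in\mathbb Q$ converge to $r\in\mathbb Q\setminus\{r_j:j\in\omega\}$. Then $\bigcup_j\pi^{-1}(\{r_j\})$ is already closed, since membership depends only on $z(0)$. So it is the join of the sets $\pi^{-1}(\{r_j\})$, and it misses $\pi^{-1}(\{r\})$, although $r$ belongs to the join of the $\{r_j\}$ in $\mathcal F(\mathbb Q)$. Theorem C says when this loss can be avoided.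

## Open parametrizations: Theorem C for Polish spaces

Let $I$ be Polish. The case $I=\emptyset$ is trivial, as above. Otherwise take a continuous *open* surjection $\pi:\omega^\omega\to I$ from Lemma 4.

**Preimages commute with closures.** For every $S\subseteq I$ we claim $\pi^{-1}(\overline S)=\overline{\pi^{-1}(S)}$. The set $\pi^{-1}(\overline S)$ is closed and contains $\pi^{-1}(S)$, which gives $\supseteq$. For $\subseteq$, let $\pi(z)\in\overline S$ and let $V$ be an open neighborhood of $z$. Then $\pi(V)$ is an open neighborhood of $\pi(z)$, so it meets $S$, and hence $V$ meets $\pi^{-1}(S)$.

**Conclusion.** Applying this to $S=\bigcup_iA_i$ gives $\pi^{-1}(\bigvee_iA_i)=\overline{\bigcup_i\pi^{-1}(A_i)}=\bigvee_i\pi^{-1}(A_i)$. So $A\mapsto\pi^{-1}(A)$ preserves arbitrary joins and meets, and it is injective. Composing it with Lemma 3 gives an embedding of $\mathcal F(I)$ preserving all nonempty joins and meets.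

## Countable crowded spaces: Theorem C for non-Polish coanalytic spaces

**Step 1: reduce to a countable space without isolated points.** Let $I$ be a coanalytic, non-Polish subset of a Polish space $P$, that is, $P\setminus I$ is analytic. A subspace of a Polish space is Polish exactly when it is $G_\delta$. So $I$ is not $G_\delta$ in $P$, and the analytic set $P\setminus I$ is not $F_\sigma$. We use Hurewicz's theorem (Kechris, *Classical Descriptive Set Theory*, §21.F): *if an analytic set $A\subseteq P$ is not $F_\sigma$, there is a Cantor set $C\subseteq P$ with $C\setminus A$ countable and dense in $C$.* With $A=P\setminus I$ we get a Cantor set $C$ such that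
$$E:=C\cap I$$
is countable and dense in $C$. Then $E$ is nonempty, and it is closed in $I$, since $C$ is compact. It has no isolated points: if $V\subseteq C$ were open in $C$ with $V\cap E=\{e\}$, then $V\setminus\{e\}$ would be open in $C$, nonempty because $C$ has no isolated points, and disjoint from the dense set $E$. In particular, $E$ is infinite.

Since $E$ is closed in $I$, the closed subsets of $E$ are the closed subsets of $I$ contained in $E$, and closures of subsets of $E$ are the same in $E$ and in $I$. So $\mathcal F(E)$ is the interval $[\emptyset,E]$ of $\mathcal F(I)$, with the same nonempty joins and meets. An embedding of $\mathcal F(I)$ preserving nonempty joins and meets would restrict to one of $\mathcal F(E)$. So it suffices to prove the following.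

**Claim 3.** There is no injective $\varphi:\mathcal F(E)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ preserving all nonempty joins and meets.

Suppose $\varphi$ is such a map. It is order preserving, as it preserves binary meets. The plan is to take one operation outside $\varphi(\emptyset)$ and push it, by ever smaller changes, into $\varphi$ of sets that shrink to $\emptyset$. Preservation of joins lets us push, and preservation of meets gives the contradiction.

**Step 2: fix a finite window on which the operation is visibly not in $\varphi(\emptyset)$.** Write $E=\{q_0,q_1,\dots\}$ and $Z=\varphi(\emptyset)$. By injectivity and monotonicity there is $f_0\in\varphi(\{q_0\})\setminus Z$, say $k$-ary. Enumerate $X^k=\{t_0,t_1,\dots\}$. As $Z$ is closed and $f_0\notin Z$, there is $m$ such that no $k$-ary member of $Z$ agrees with $f_0$ on $\{t_0,\dots,t_m\}$.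

**Step 3: set up the construction.** We construct finite nonempty sets $A_n\subseteq E$, open sets $W_n\subseteq E$ with $A_n\subseteq W_n$, and $k$-ary operations $f_n\in\varphi(A_n)$, starting with $A_0=\{q_0\}$, $W_0=E$ and the given $f_0$, such that
$$\overline{W_{n+1}}\subseteq W_n\setminus\{q_n\}\qquad\text{and}\qquad f_{n+1}=f_n\ \text{ on }\ \{t_0,\dots,t_{m+n}\}.\tag{3}$$

**Step 4: pass from $n$ to $n+1$, leaving the point $q_n$ behind.** Let $B=W_n\setminus\{q_n\}$, an open set. Since $W_n$ is nonempty and open and $E$ has no isolated points, $B\neq\emptyset$ and $W_n\subseteq\overline B$. Thus
$$A_n\subseteq W_n\subseteq\overline B=\bigvee_{b\in B}\{b\},$$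
and, as $\varphi$ preserves order and nonempty joins,
$$f_n\in\varphi(A_n)\subseteq\varphi(\overline B)=\bigvee_{b\in B}\varphi(\{b\}).$$
By Lemma 1, the last join is the closure of the clone generated by $\bigcup_{b\in B}\varphi(\{b\})$. So some $k$-ary $f_{n+1}$ in that generated clone agrees with $f_n$ on the finite set $\{t_0,\dots,t_{m+n}\}$. Building $f_{n+1}$ uses only finitely many generators, so there is a finite nonempty $B'\subseteq B$ such that all generators used lie in $\bigcup_{b\in B'}\varphi(\{b\})$. The finite set $B'$ is closed, and $\varphi(\{b\})\subseteq\varphi(B')$ for $b\in B'$. As $\varphi(B')$ is a clone, $f_{n+1}\in\varphi(B')$. Put $A_{n+1}=B'$. Since $A_{n+1}$ is a finite subset of the open set $B$ and $E$ is regular, there is an open $W_{n+1}\supseteq A_{n+1}$ with $\overline{W_{n+1}}\subseteq B=W_n\setminus\{q_n\}$. So (3) holds.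

**Step 5: take the limit and compare.** By (3), for each $j$ the values $f_n(t_j)$ do not change once $m+n\ge j$. So $(f_n)$ converges pointwise to a $k$-ary $f$. By (3) also $f_n=f_0$ on $\{t_0,\dots,t_m\}$ for all $n$, hence $f=f_0$ there.

For $j\ge n$ we have $A_j\subseteq W_j\subseteq W_n$, so $f_j\in\varphi(A_j)\subseteq\varphi(\overline{W_n})$. As $\varphi(\overline{W_n})$ is closed, $f\in\varphi(\overline{W_n})$ for every $n$. Now $q_n\notin\overline{W_{n+1}}$ for all $n$, and the $q_n$ exhaust $E$, so $\bigcap_{n\ge1}\overline{W_n}=\emptyset$. Preservation of meets gives
$$f\in\bigcap_{n\ge1}\varphi(\overline{W_n})=\varphi\Bigl(\bigcap_{n\ge1}\overline{W_n}\Bigr)=\varphi(\emptyset)=Z .$$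
But $f$ agrees with $f_0$ on $\{t_0,\dots,t_m\}$, against the choice of $m$. This proves Claim 3, and with it the negative half of Theorem C.

**Step 6: the rationals.** The set $\mathbb Q$ is Borel in $\mathbb R$, hence coanalytic, and it is analytic and not Polish. By Theorem B, $\mathcal F(\mathbb Q)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$, so it is isomorphic to a sublattice. By what was just shown, it has no embedding preserving all nonempty joins and meets. $\blacksquare$
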